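\title{Extremality of the local limits of uniform Lipschitz functions on trees}

\begin{abstract}
Take a uniformly random integer-valued $1$-Lipschitz function on the ball of radius $n$ in the $d$-ary tree or in the $(d+1)$-regular tree, with boundary values in $\{0\}$ or in $\{0,1\}$, and let $n\to\infty$. The local limit is known to exist for $2\le d\le 7$ in the first case and for all $d\ge 2$ in the second. We prove that all these limits are extremal Gibbs measures, which answers a question of Butler, Krishnan, Ray and Spinka. The limits are tree-indexed Markov chains, and extremality follows once the values on a distant level carry no information about the root. For boundary values $\{0,1\}$ and $d\ge3$ a monotone coupling shows this. In the other cases we first show that the sign of the root is forgotten, using a quadratic divergence and an observer from whom the small values on every second level are hidden, and then couple the moduli. All numerical bounds are one-sided and can be checked by hand.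
\end{abstract}

\section{Introduction}

\subsection{The model}

A \emph{Lipschitz function} on a graph $G=(V,E)$ is a function $f\colon V\to\mathbb{Z}$ with $|f(u)-f(v)|\le1$ whenever $u$ and $v$ are adjacent. Fix $d\ge2$. Let $\mathbb{T}_d$ be the $d$-ary tree, in which the root $\rho$ has degree $d$ and every other vertex has degree $d+1$, and let $\widetilde{\mathbb{T}}_d$ be the $(d+1)$-regular tree with a fixed vertex $\rho$, again called the root. In either tree, $B_n$ is the subtree induced by the vertices at distance at most $n$ from $\rho$, and $\partial B_n$ is the set of vertices at distance exactly $n$. The children of a vertex are its neighbors farther from $\rho$. In both trees every vertex other than the root has $d$ children.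

For a finite set $S\subset\mathbb{Z}$, let $\mu_{n,d}^S$ (respectively $\tilde\mu_{n,d}^S$) be the uniform probability measure on the Lipschitz functions $f$ on $B_n\subset\mathbb{T}_d$ (respectively $B_n\subset\widetilde{\mathbb{T}}_d$) with $f(v)\in S$ for all $v\in\partial B_n$. We write the superscript $0$ for $S=\{0\}$. The \emph{weak local limit} $\mu_d^S$ (respectively $\tilde\mu_d^S$), when it exists, is the probability measure on $\mathbb{Z}^V$ whose marginal on each finite vertex set is the limit of the marginals of $\mu_{n,d}^S$ (respectively $\tilde\mu_{n,d}^S$) as $n\to\infty$.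

A \emph{Gibbs measure} for uniform Lipschitz functions on a tree $T$ is a probability measure on Lipschitz functions on $T$ such that, for every finite vertex set $A$, the conditional law of $f|_A$ given $f$ off $A$ is almost surely uniform on the Lipschitz extensions. The Gibbs measures on $T$ form a convex set, and its extreme points are called \emph{extremal}. A Gibbs measure is extremal if and only if it is trivial on the tail $\sigma$-algebra $\bigcap_m\sigma(f(v):v\notin B_m)$, that is, gives probability $0$ or $1$ to each tail event. We use this equivalence and the following known facts without proof.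

\begin{itemize}
\item[(F1)] $\mu_d^0$ and $\tilde\mu_d^0$ exist for $2\le d\le7$. The limit of $\mu_{n,d}^0$ fails to exist for $d\ge8$.
\item[(F2)] $\mu_d^{\{0,1\}}$ and $\tilde\mu_d^{\{0,1\}}$ exist for all $d\ge2$.
\item[(F3)] These limits are Gibbs measures. On the regular tree, $\tilde\mu_d^0$ and $\tilde\mu_d^{\{0,1\}}$ are translation-invariant and mixing, hence ergodic.
\item[(F4)] For $2\le d\le7$ one has $\tilde\mu_d^{\{0,1\}}\ne\tilde\mu_d^0=\tilde\mu_d^{\{-k,\dots,k\}}$ for all $k\ge0$.
\end{itemize}

\subsection{The question and the answer}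

Butler, Krishnan, Ray and Spinka \cite{BKRS} ask for which $d$ with $2\le d\le 7$ the translation-invariant measures $\tilde\mu_d^{\{0,1\}}$ and $\tilde\mu_d^0$ on the regular tree are extremal. We answer this question, and the same question for $\mu_d^{\{0,1\}}$ and $\mu_d^0$ on the $d$-ary tree: all these measures are extremal.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] For every $d\ge2$, the measures $\mu_d^{\{0,1\}}$ and $\tilde\mu_d^{\{0,1\}}$ are extremal.
\item[(b)] For every $2\le d\le7$, the measures $\mu_d^0$ and $\tilde\mu_d^0$ are extremal, and so are $\tilde\mu_d^{\{-k,\dots,k\}}$ for all $k\ge0$.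
\end{itemize}
\end{theorem}

\subsection{What is at stake}

Adding a constant to $f$ maps Gibbs measures to Gibbs measures, so non-extremal ones are easy to write down. The measure $\mu_d^0$ and its shift $\mu_d^{\{1\}}$ are different, because their root laws are symmetric about $0$ and about $1$, and a probability law on $\mathbb{Z}$ symmetric about both points would be periodic. Their average is a non-extremal Gibbs measure that is invariant under $f\mapsto1-f$, as $\mu_d^{\{0,1\}}$ is. In the same way $\mu_d^0$, which is invariant under $f\mapsto-f$, could a priori be the average of a ``positive'' and a ``negative'' Gibbs measure, told apart by a tail event. Fact (F3) does not settle the question: ergodicity excludes only decompositions into translation-invariant measures, and mixing compares two finite sets that are far apart, whereas a tail event may look at the whole of $\partial B_n$, which has about $d^n$ vertices.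

The smallest cases show two competing effects. Under $\mu_{2,d}^0$ the root takes the values $0,\pm1,\pm2$ with probabilities proportional to $3^d,2^d,1$, so the function is pulled strongly toward $0$. Below a vertex with value $0$ the function is symmetric, so each such vertex erases the sign of its ancestors along its branch. Against this stands the branching: the root has $d^n$ descendants on level $n$ through which to send its sign. A count of first moments favors the branching. For $d\ge4$ we show in Section~\ref{sec:obstruction} that, with positive probability, the root is joined to infinity by a path on which $f$ is positive. An observer who saw this path would read the sign of the root off its far end. But an observer who sees only level $n$ does not see the path, and positive values on level $n$ also arise below vertices with value $0$. The information that reaches such an observer is measured by a second moment, and this is small enough for extremality.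

\subsection{Outline}

Section~\ref{sec:chain} identifies the limits as tree-indexed Markov chains; this is the only place where (F1) and (F2) enter. Section~\ref{sec:reduction} reduces extremality to the vanishing of a pseudometric $t$ on $\mathbb{Z}$ and bounds $t$ by couplings. These bounds prove part (a) for $d\ge3$ in Section~\ref{sec:first}. Section~\ref{sec:second} develops the second-moment method, which is applied to part (b) in Section~\ref{sec:zero} and to part (a) with $d=2$ in Section~\ref{sec:two}. From (F3) we use only the Gibbs property, and (F4) only for the last claim of part (b). Every decimal in the paper is rounded in the direction that makes the displayed inequality true.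

\section{The limits as tree-indexed Markov chains}\label{sec:chain}

From now on, either $S=\{0\}$ and $2\le d\le7$, or $S=\{0,1\}$ and $d\ge2$. Let $\iota$ be the reflection of $\mathbb{Z}$ that preserves $S$: $\iota(k)=-k$ if $S=\{0\}$ and $\iota(k)=1-k$ if $S=\{0,1\}$.

Let $Z_n(k)$ be the number of Lipschitz functions on $B_n\subset\mathbb{T}_d$ with boundary values in $S$ and root value $k$. The $d$ subtrees below the root are copies of $B_{n-1}$ and can be filled independently, so $Z_0=1_S$ and
\[
Z_{n+1}(k)=\bigl(Z_n(k-1)+Z_n(k)+Z_n(k+1)\bigr)^d .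
\]
Call a nonnegative sequence $z$ \emph{log-concave} if its support is a nonempty interval of integers and $z_k^2\ge z_{k-1}z_{k+1}$ for all $k$; then the ratios $z_{k+1}/z_k$ are nonincreasing on the support. It is a standard fact that the convolution of two finitely supported log-concave sequences is log-concave, and powers preserve log-concavity by definition. Hence each $Z_n$ is log-concave. It is also $\iota$-symmetric, so its support contains $0$ and $Z_n(1)\le Z_n(0)$: for $S=\{0\}$ because $Z_n(0)^2\ge Z_n(-1)Z_n(1)=Z_n(1)^2$, and for $S=\{0,1\}$ because $Z_n(1)=Z_n(0)$. All later ratios are then at most $1$, so $Z_n$ is nonincreasing on $k\ge0$ and maximal at $0$. Put $x^{(n)}_k=Z_n(k)/Z_n(0)\in[0,1]$ and $s^{(n)}_k=x^{(n)}_{k-1}+x^{(n)}_k+x^{(n)}_{k+1}$. Then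
\begin{equation}\label{eq:rec}
x^{(n+1)}_k=\bigl(s^{(n)}_k/s^{(n)}_0\bigr)^d .
\end{equation}

The \emph{tree-indexed Markov chain} with root law $\pi$ and transition matrix $P$ is the random function $X$ on the tree such that $X_\rho$ has law $\pi$ and, given the values on $B_i$, the values on $\partial B_{i+1}$ are independent, a child of $v$ having law $P_{X_v,\cdot}$.

\begin{proposition}\label{prop:chain}
The limits $x_k=\lim_nx^{(n)}_k$ exist. The sequence $x$ is positive, summable, log-concave, $\iota$-symmetric and nonincreasing on $k\ge0$, with $x_0=1$. With $s_k=x_{k-1}+x_k+x_{k+1}$,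
\begin{equation}\label{eq:fix}
x_k=(s_k/s_0)^d\qquad(k\in\mathbb{Z}).
\end{equation}
The measures $\mu_d^S$ and $\tilde\mu_d^S$ are the tree-indexed Markov chains with root laws proportional to $x_k$ and to $x_k^{(d+1)/d}$, respectively, and with the same transition matrix
\begin{equation}\label{eq:P}
P_{kj}=x_j/s_k\quad\text{if }|j-k|\le1,\qquad P_{kj}=0\quad\text{otherwise}.
\end{equation}
\end{proposition}

\begin{proof}
The root law $\pi_n$ under $\mu^S_{n,d}$ is proportional to $x^{(n)}$, and by (F1) or (F2) it converges pointwise to a probability law $\pi$. Since $\pi_n$ is maximal at $0$, so is $\pi$, and therefore $\pi(0)>0$. Thus $x^{(n)}_k=\pi_n(k)/\pi_n(0)\to x_k:=\pi(k)/\pi(0)$, and $x$ is summable. Symmetry, monotonicity and the inequalities $x_k^2\ge x_{k-1}x_{k+1}$ pass to the limit, and \eqref{eq:rec} gives \eqref{eq:fix}. Positivity follows from $x_0=1$ by induction on $|k|$, since $s_k\ge x_{k\pm1}$ in \eqref{eq:fix}.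

On either tree, under the uniform measure on $B_n$, condition on the values on $B_i$ with $i<n$. A child of a vertex in $\partial B_i$ is the root of a copy of $B_{n-i-1}\subset\mathbb{T}_d$, and these copies are filled independently. So the values on $\partial B_{i+1}$ are independent, and a child of a vertex with value $k$ has value $j$ with probability $x^{(n-i-1)}_j/s^{(n-i-1)}_k$ for $|j-k|\le1$. These probabilities converge to $P_{kj}$. The probability of a given configuration on $B_m$ is the product of a root probability and finitely many transition probabilities, so both limits are tree-indexed chains with matrix $P$. On $\widetilde{\mathbb{T}}_d$ the root has $d+1$ subtrees, so its law $\tilde\pi_n$ satisfies $\tilde\pi_n(k)/\tilde\pi_n(0)=(s^{(n-1)}_k/s^{(n-1)}_0)^{d+1}=(x^{(n)}_k)^{(d+1)/d}\le1$. As before, the limit law $\tilde\pi$ has $\tilde\pi(0)>0$, and $\tilde\pi(k)/\tilde\pi(0)=x_k^{(d+1)/d}$.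
\end{proof}

The matrix $P$ commutes with the reflection: $P_{\iota k,\iota j}=P_{kj}$. Equation \eqref{eq:fix} alone does not locate $x$ (the constant sequence $1$ solves it too), so our numerical bounds on $x$ start from summability or from the finite recursion \eqref{eq:rec} and are then sharpened by \eqref{eq:fix}.

\section{Reduction to the values on a distant level}\label{sec:reduction}

For probability measures $\nu,\nu'$ on a countable set, let $\mathrm{TV}(\nu,\nu')=\sup_A|\nu(A)-\nu'(A)|=\frac12\sum|\nu-\nu'|$. We use three standard properties: $|\int h\,d\nu-\int h\,d\nu'|\le\mathrm{TV}(\nu,\nu')$ if $0\le h\le1$; applying the same Markov kernel (or map) to $\nu$ and $\nu'$ does not increase $\mathrm{TV}$; and $\mathrm{TV}(\bigotimes_i\nu_i,\bigotimes_i\nu_i')\le\sum_i\mathrm{TV}(\nu_i,\nu_i')$.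

Let $L^{(n)}_k$ be the law of $(X_v)_{v\in\partial B_n}$ for the chain on $\mathbb{T}_d$ with matrix $P$ and root value $k$, and let $t_n(j,k)=\mathrm{TV}(L^{(n)}_j,L^{(n)}_k)$. Level $n+1$ is obtained from level $n$ by a kernel that does not depend on the root value, so $t_n$ is nonincreasing in $n$. The limit $t=\lim_nt_n$ is a pseudometric on $\mathbb{Z}$ bounded by $1$. It measures how well the root values $j$ and $k$ can be told apart from arbitrarily far away.

\begin{lemma}\label{lem:tail}
If $t\equiv0$, then $\mu_d^S$ and $\tilde\mu_d^S$ are extremal.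
\end{lemma}

\begin{proof}
Let $X$ be the chain on either tree, $\Lambda$ a tail event and $m\ge1$. For each $n\geq 1$, the event $\Lambda$ depends only on the values outside $B_{m+n}$, whose conditional law given $X_{B_{m+n}}$ depends only on $X_{\partial B_{m+n}}$. So $\mathbb{P}(\Lambda\mid X_{B_{m+n}})=h_n(X_{\partial B_{m+n}})$ with $0\le h_n\le1$. Every vertex of $\partial B_m$ is the root of a copy of $\mathbb{T}_d$, so given $X_{B_m}=\xi$ the law of $X_{\partial B_{m+n}}$ is $\bigotimes_{v\in\partial B_m}L^{(n)}_{\xi_v}$. For $\xi,\xi'$ of positive probability,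
\[
\bigl|\mathbb{P}(\Lambda\mid X_{B_m}=\xi)-\mathbb{P}(\Lambda\mid X_{B_m}=\xi')\bigr|\le\sum_{v\in\partial B_m}t_n(\xi_v,\xi'_v)\longrightarrow0\qquad(n\to\infty).
\]
Thus $\Lambda$ is independent of $X_{B_m}$ for every $m$. The events determined by some $X_{B_m}$ are closed under intersection and generate the $\sigma$-algebra, so $\Lambda$ is independent of itself, and $\mathbb{P}(\Lambda)\in\{0,1\}$. The measure is Gibbs by (F3) and tail-trivial, hence extremal.
\end{proof}

It remains to prove $t\equiv0$. The first tool moves one level down the tree, at the cost of a factor $d$.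

\begin{lemma}\label{lem:coupling}
For any coupling $(Y,Y')$ of the rows $P_{j\cdot}$ and $P_{k\cdot}$, one has $t(j,k)\le d\,\mathbb{E}\,t(Y,Y')$.
\end{lemma}

\begin{proof}
We have $L^{(n+1)}_j=(\sum_iP_{ji}L^{(n)}_i)^{\otimes d}$, and for every event $A$,
\[
\Bigl|\sum_iP_{ji}L^{(n)}_i(A)-\sum_iP_{ki}L^{(n)}_i(A)\Bigr|=\bigl|\mathbb{E}[L^{(n)}_Y(A)-L^{(n)}_{Y'}(A)]\bigr|\le\mathbb{E}\,t_n(Y,Y').
\]
Hence $t_{n+1}(j,k)\le d\,\mathbb{E}\,t_n(Y,Y')$. The expectation is a finite sum; let $n\to\infty$.
\end{proof}

By the triangle inequality it suffices to treat neighbors $k,k+1$. Let $C_{kj}=\sum_{i>j}P_{k+1,i}-\sum_{i>j}P_{ki}$. The only nonzero entries in row $k$ are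
\begin{equation}\label{eq:C}
C_{k,k-1}=P_{k,k-1},\qquad C_{kk}=1-P_{k+1,k}-P_{k,k+1},\qquad C_{k,k+1}=P_{k+1,k+2}.
\end{equation}
Here $C_{kk}\ge0$, because $s_k,s_{k+1}\ge x_k+x_{k+1}$ gives $x_k/s_{k+1}+x_{k+1}/s_k\le1$. So row $k+1$ stochastically dominates row $k$. Applying the two quantile functions to one uniform variable gives a coupling with $Y\le Y'$, and then $\mathbb{P}(Y\le j<Y')=\mathbb{P}(Y'>j)-\mathbb{P}(Y>j)=C_{kj}$. Since $t(Y,Y')\le\sum_j1_{\{Y\le j<Y'\}}t(j,j+1)$, Lemma~\ref{lem:coupling} gives
\begin{equation}\label{eq:first}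
t(k,k+1)\le d\sum_jC_{kj}\,t(j,j+1)\qquad(k\in\mathbb{Z}).
\end{equation}

All our recursive inequalities are closed by the same device.

\begin{lemma}\label{lem:weights}
Let $A$ be a nonnegative matrix on a countable index set with finitely many nonzero entries in each row. Suppose $w\ge1$ and $Aw\le\theta w$ entrywise, with $\theta<1$.
\begin{itemize}
\item[(i)] If $0\le V_0\le1$ and $0\le V_n\le AV_{n-1}$ for $n\ge1$, then $V_n\le\theta^nw$, so $V_n\to0$ pointwise.
\item[(ii)] If $0\le\tau\le1$ and $\tau\le A\tau$, then $\tau=0$.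
\end{itemize}
\end{lemma}

\begin{proof}
(i) Induction: $V_0\le w$, and $V_n\le A(\theta^{n-1}w)\le\theta^nw$. (ii) Apply (i) with $V_n=\tau$ for all $n$.
\end{proof}

Weights are needed because far from the center the chain almost surely steps toward it, so $C_{k,k-1}$ is close to $1$ and the row sums of $dC$ are close to $d$. Weights that grow geometrically with a ratio $\gamma>d$ reduce the cost of an inward step to $d/\gamma<1$. An outward step then costs $\gamma$, but it is very rare. To quantify this, suppose $x_{k+1}\le rx_k$ for some $k$ and $r$. By log-concavity $x_{j+1}\le rx_j$ for all $j\ge k$, and $s_{j+1}\ge x_j$, so for $j\ge k$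
\begin{equation}\label{eq:far}
P_{j+1,j+1}\le r,\qquad P_{j+1,j+2}=C_{j,j+1}\le r^2,\qquad C_{jj}\le1-P_{j+1,j}\le r+r^2 .
\end{equation}
Consequently, if $w_{j\pm1}=\gamma^{\pm1}w_j$ for such a $j$, then
\begin{equation}\label{eq:geo}
d\,(Cw)_j\le d\bigl(\gamma^{-1}+r+r^2+\gamma r^2\bigr)w_j .
\end{equation}
The difficulty always lies in the two or three rows near the center.

\section{Boundary values $\{0,1\}$ for $d\ge3$}\label{sec:first}

Let $S=\{0,1\}$. Then $x_0=x_1=1$, $x_{1-m}=x_m$, $s_0=s_1=2+x_2$ and $x_m=(s_m/s_1)^d$. Put $q=x_2/s_1$ and $r=x_3/x_2$. For $d\ge3$ we find weights for $A=dC$; then Lemma~\ref{lem:weights}(ii) and \eqref{eq:first} give $t\equiv0$.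

\subsection{The conditions on the weights}

Index $k$ in \eqref{eq:first} stands for the pair $(k,k+1)$, and $\iota$ maps the pair with index $-m$ to the pair with index $m$, so $C_{-k,-j}=C_{kj}$. We take symmetric weights $w_0=1$ and $w_{\pm m}=w_1\gamma^{m-1}$ for $m\geq1$, with $w_1\ge1$ and $\gamma=10d/9$, and check the rows $k\ge0$. By \eqref{eq:C}, $C_{0,-1}=C_{01}=q$ and $C_{00}=1-2/s_1=q$; also $C_{10}=1/s_1$, $C_{11}=1-1/s_2-q$ and $C_{12}=x_3/s_2$. Rows $k\ge2$ are covered by \eqref{eq:geo}. So it suffices that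
\begin{itemize}
\item[(A)] $dq\,(2w_1+1)<1$;
\item[(B)] $d\,\bigl[1/s_1+C_{11}w_1+(x_3/s_2)\,w_2\bigr]<w_1$;
\item[(C)] $0.9+d\,(r+r^2+\gamma r^2)<1$.
\end{itemize}
Since $1-\frac1{s_2}=\frac{x_2+x_3}{1+x_2+x_3}\le\frac{x_2}{1+x_2}+x_3$, we have
\begin{equation}\label{eq:C11}
C_{11}\le\frac{x_2}{(1+x_2)(2+x_2)}+x_3 .
\end{equation}
Condition (B) forces $w_1>d/s_1$, while (A) asks for $w_1$ small. They are compatible when $x_2$ is small compared with $d^{-2}$, and $x_2$ decays exponentially in $d$. The margin therefore shrinks as $d$ decreases, and it is below one percent for $d=3$.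

\subsection{A first bound on $x_2$}\label{sec:x2}

We use repeatedly, here and in Section~\ref{sec:two}, that $\frac{y+c}{2+y}$ (for fixed $c<2$) and $\frac{1+y+y^2}{2+y}$ are increasing in $y\ge0$; the numerators of the derivatives are $2-c$ and $1+4y+y^2$.

\begin{lemma}\label{lem:017}
If $d\ge3$, then $x_2<0.17$.
\end{lemma}

\begin{proof}
First, $x_2<1$. Otherwise $s_1=3$, and $x_m=1$ forces $s_m=3$ and $x_{m+1}=1$, so $x_m=1$ for all $m\ge2$, against summability. Let $y=x_2$. Log-concavity gives $x_3\le y^2$, so $y\le\bigl(\frac{1+y+y^2}{2+y}\bigr)^d\le\bigl(\frac{1+y+y^2}{2+y}\bigr)^3$, the base being less than $1$ as $y^2<1$. Thus the left side of the identity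
\[
y(2+y)^3-(1+y+y^2)^3=(1-y)(-1+4y+10y^2+9y^3+4y^4+y^5)
\]
is at most $0$. The last factor is increasing and exceeds $0.016$ at $y=0.17$, so $y<0.17$.
\end{proof}

\subsection{The case $d=3$}

Take $w_1=1.8$, so $w_2=6$. Start from $x_3\le x_2^2\le0.0289$. As $x_4\le x_3$, we have $x_3\le\bigl(\frac{x_2+2x_3}{2+x_2}\bigr)^3$, which gives $x_3\le(\frac{0.2278}{2.17})^3\le0.0012$ and then $x_3\le(\frac{0.1724}{2.17})^3\le0.0006$. From $x_2\le\bigl(\frac{1.0006+x_2}{2+x_2}\bigr)^3$ we get $x_2\le(\frac{1.1706}{2.17})^3\le0.1571$ and then $x_2\le(\frac{1.1577}{2.1571})^3\le0.155$. Also $x_2\ge\bigl(\frac{1+x_2}{2+x_2}\bigr)^3\ge\frac18$, so $s_1\ge2.125$ and $r\le0.0048$.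
\begin{itemize}
\item[(A)] $q\le\frac{0.155}{2.155}\le0.07193$, and $3\cdot0.07193\cdot4.6<0.993$.
\item[(B)] The function $\frac{y}{(1+y)(2+y)}$ is increasing on $[0,1]$ and at most $0.06228$ at $y=0.155$. With \eqref{eq:C11} and $s_2\ge1$, the left side is at most $1.4118+5.4\,(0.06228+0.0006)+3\cdot0.0006\cdot6<1.763<1.8$.
\item[(C)] $0.9+3\,(0.0048+\frac{13}3\cdot0.0048^2)<0.92$.
\end{itemize}

\subsection{The case $d\ge4$}

Take $w_1=0.64\,d$. By Lemma~\ref{lem:017} and $x_3\le x_2^2$, we have $x_2\le(\frac{1.1989}{2.17})^d\le0.5525^d\le0.0932$. Next, $x_3\le\bigl(\frac{x_2+2x_3}2\bigr)^d\le\bigl(\frac{x_2(1+2x_2)}2\bigr)^d$, so $dr\le d\cdot0.0932^{d-1}\cdot0.5932^d$. This bound is at most $4.4\cdot10^{-4}$ for $d=4$, and it is multiplied by at most $\frac54\cdot0.0932\cdot0.5932<1$ when $d$ increases by one. Hence $dr\le4.4\cdot10^{-4}$ for all $d\ge4$. Since $d\gamma r^2=\frac{10}9(dr)^2$, the left side of (C) is less than $0.901$.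

Let $\eta=\frac d2x_2$. We use $1/s_1\le\frac12$, $q\le x_2/2$, $C_{11}\le x_2/2+x_3$ and $s_2\ge1$. Then the left side of (A) is at most $\eta\,(1.28\,d+1)$, and the left side of (B), divided by $w_1$, is at most $0.78125+\eta+d(1+\gamma)x_3$. As $1+\gamma\le2d$, the last term is $dr\,(1+\gamma)x_2\le4.4\cdot10^{-4}\cdot4\eta$. So (A) and (B) follow from
\[
\eta\,(1.28\,d+1)<1\qquad\text{and}\qquad0.78125+1.002\,\eta<1 .
\]
For $d=4$, $x_2\le\bigl(\frac{1+0.0932+0.0087}{2.0932}\bigr)^4\le0.0769$, so $\eta\le0.1538$, and the two expressions are at most $0.942$ and $0.936$. For $d\ge5$, $x_2\le0.5525^5\le0.0515$, so $x_2\le(\frac{1.0542}{2.0515})^d\le0.5139^d$. The quantity $\frac d2\,0.5139^d(1.28\,d+1)$ is at most $0.664$ for $d=5$, and it is multiplied by at most $0.5139\cdot\frac65\cdot\frac{8.68}{7.4}<1$ when $d$ increases by one. So the first expression is at most $0.664$; then $\eta\le0.664/7.4\le0.09$, and the second is less than $0.88$.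

Thus $t(k,k+1)=0$ for all $k$, and Lemma~\ref{lem:tail} proves Theorem~\ref{thm:main}(a) for $d\ge3$.

\section{Second moments and hidden levels}\label{sec:second}

\subsection{Where couplings fail}\label{sec:obstruction}

Let $S=\{0\}$, $d\ge4$, $a=x_1$ and $b=x_2$. Then $a>\frac1{d-1}$. Indeed, $\frac{1+a}{1+2a}$ is decreasing in $a$, so $a\le\frac1{d-1}$ and \eqref{eq:fix} would give $a\ge\bigl(\frac{1+a}{1+2a}\bigr)^d\ge\bigl(\frac d{d+1}\bigr)^d>e^{-1}>\frac13\ge\frac1{d-1}$. Hence
\[
1-P_{10}=\frac{a+b}{1+a+b}>\frac1d .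
\]
This has two consequences. First, no weights exist for $dC$. By \eqref{eq:C} and symmetry, $C_{-1,-1}=C_{00}$, $C_{-1,0}=C_{0,-1}=P_{01}$ and $C_{00}+C_{0,-1}=1-P_{10}$; adding the rows $-1$ and $0$ of $dCw\le\theta w$ gives $d(1-P_{10})(w_{-1}+w_0)\le\theta(w_{-1}+w_0)$, so $\theta>1$. Second, a child of a vertex with positive value is positive with probability at least $1-P_{10}$. So the vertices joined to a positive root by positive paths dominate a branching process with mean offspring greater than $1$, which survives with positive probability. An observer who is given all moduli $|X_v|$ on $B_n$ and the signs on $\partial B_n$ can therefore tell $X_\rho=1$ from $X_\rho=-1$ with a probability bounded below in $n$. We need a measure of information that sees cancellation, and an observer who knows more than level $n$ (so that a recursion closes) but not all moduli.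

\subsection{A quadratic divergence}

All measures below live on finite sets. For probability measures $\nu^+,\nu^-$ let
\[
D(\nu^+,\nu^-)=\frac12\sum_\omega\frac{(\nu^+(\omega)-\nu^-(\omega))^2}{\nu^+(\omega)+\nu^-(\omega)},\qquad\frac00=0 .
\]
Let $\bar\nu=\frac12(\nu^++\nu^-)$ be the midpoint and write $\nu^\pm=(1\pm\phi)\bar\nu$ with $\phi\in[-1,1]$. Then $\mathbb{E}_{\bar\nu}\phi=0$, $\mathrm{TV}(\nu^+,\nu^-)=\mathbb{E}_{\bar\nu}|\phi|$ and $D(\nu^+,\nu^-)=\mathbb{E}_{\bar\nu}\phi^2\in[0,1]$.

\begin{lemma}\label{lem:D}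
\begin{itemize}
\item[(i)] $\mathrm{TV}\le D^{1/2}$.
\item[(ii)] Applying the same map to $\nu^+$ and $\nu^-$ does not increase $D$.
\item[(iii)] $D(\sum_i\alpha_i\nu_i^+,\sum_i\alpha_i\nu_i^-)\le\sum_i\alpha_iD(\nu_i^+,\nu_i^-)$ for convex combinations.
\item[(iv)] If a statistic $\omega$ has the same law under $\nu^+$ and $\nu^-$, then $D(\nu^+,\nu^-)$ is the average over $\omega$ of $D(\nu^+(\cdot\mid\omega),\nu^-(\cdot\mid\omega))$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) is $\mathbb{E}|\phi|\le(\mathbb{E}\phi^2)^{1/2}$. The function $F(s,s')=(s-s')^2/(s+s')$ on $[0,\infty)^2$ is homogeneous of degree one, and it is subadditive, $F(\sum s_i,\sum s'_i)\le\sum F(s_i,s_i')$, by the Cauchy--Schwarz inequality $(\sum(s_i-s'_i))^2\le\sum F(s_i,s'_i)\cdot\sum(s_i+s'_i)$. Subadditivity over the fibers of the map gives (ii), homogeneity and subadditivity give (iii), and homogeneity on each fiber of $\omega$ gives (iv).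
\end{proof}

Like total variation, $D$ is subadditive over independent branches.

\begin{lemma}\label{lem:prod}
$D(\bigotimes_i\nu_i^+,\bigotimes_i\nu_i^-)\le\sum_iD(\nu_i^+,\nu_i^-)$.
\end{lemma}

\begin{proof}
By induction it suffices to take two factors. With respect to $\bar\nu_1\otimes\bar\nu_2$ the two products have densities $(1\pm\phi)(1\pm\psi)$, where $\phi,\psi$ are independent, centered and in $[-1,1]$. Their difference is $2(\phi+\psi)$ and their sum is $2(1+\phi\psi)$, so $D=\mathbb{E}\frac{(\phi+\psi)^2}{1+\phi\psi}$. If $\phi\psi\ne-1$, the identity $\frac1{1+z}=1-z+\frac{z^2}{1+z}$ and the inequality $(\phi+\psi)^2\le2(1+\phi\psi)$, which says $\phi^2+\psi^2\le2$, give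
\[
\frac{(\phi+\psi)^2}{1+\phi\psi}\le(\phi+\psi)^2-\phi\psi(\phi+\psi)^2+2\phi^2\psi^2=(\phi+\psi)^2-\phi^3\psi-\phi\psi^3 .
\]
If $\phi\psi=-1$, the left side is $0$ and the right side is $2$. By independence and centering, the mean of the right side is $\mathbb{E}\phi^2+\mathbb{E}\psi^2$.
\end{proof}

The gain over total variation is visible in a two-state chain.

\begin{example}\label{ex:two}
Consider the chain on $\mathbb{T}_d$ with states $\pm$ in which a child copies the sign of its parent with probability $\kappa$ and otherwise takes a fresh uniform sign. Let $L_n^\pm=(1\pm\phi)\bar L_n$ be the laws of level $n$. The part of level $n+1$ below one child of the root has law $\kappa L_n^\pm+(1-\kappa)\bar L_n=(1\pm\kappa\phi)\bar L_n$. So one edge multiplies $\mathrm{TV}$ by $\kappa$ and $D$ by $\kappa^2$. Subadditivity gives $\mathrm{TV}_{n+1}\le d\kappa\,\mathrm{TV}_n$ and $D_{n+1}\le d\kappa^2D_n$, and the second bound shows that the root is forgotten as soon as $d\kappa^2<1$. The gain depends on ignorance: if the observer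 is told whether the child copied, then by Lemma~\ref{lem:D}(iv) the edge multiplies $D$ only by $\kappa$.
\end{example}

In the Lipschitz chain with $S=\{0\}$, a child of a vertex with value $\pm1$ ``copies'' by taking the value $\pm1$ and ``refreshes'' by taking the value $0$. If we hide which of the two happened, then all children of the hidden vertex copy or refresh together. This requires a version of Example~\ref{ex:two} with several factors.

\begin{lemma}\label{lem:mix}
Let $(\nu_i^+,\nu_i^-)$, $1\le i\le j$, be pairs with midpoints $\bar\nu_i$ and $\delta_i=D(\nu_i^+,\nu_i^-)$, let $\kappa\in[0,1]$, and let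
\[
D_\kappa=D\Bigl(\kappa\bigotimes_i\nu_i^++(1-\kappa)\bigotimes_i\bar\nu_i,\ \ \kappa\bigotimes_i\nu_i^-+(1-\kappa)\bigotimes_i\bar\nu_i\Bigr).
\]
If $j=2$, then $D_\kappa\le\kappa^2(\delta_1+\delta_2)$. If $j\ge1$ and all $\delta_i$ equal $\delta$, then $D_\kappa\le\kappa^22^{j-1}\delta$.
\end{lemma}

\begin{proof}
Take expectations under $\bigotimes\bar\nu_i$. Let $A^\pm=\prod_i(1\pm\phi_i)$, $T=\frac12(A^+-A^-)$ and $U=\frac12(A^++A^-)$. The two mixtures have densities $\kappa A^\pm+1-\kappa$, so $D_\kappa=\kappa^2\,\mathbb{E}\frac{T^2}{\kappa U+1-\kappa}$. Where $U=0$ also $T=0$, and elsewhere convexity of $1/z$ gives $\frac1{\kappa U+1-\kappa}\le\frac\kappa U+1-\kappa$. Now $\mathbb{E}[T^2/U]=D(\bigotimes\nu_i^+,\bigotimes\nu_i^-)\le\sum_i\delta_i$ by Lemma~\ref{lem:prod}. From $\mathbb{E}(1\pm\phi_i)^2=1+\delta_i$ and $\mathbb{E}(1-\phi_i^2)=1-\delta_i$ we get $\mathbb{E}T^2=\frac12[\prod(1+\delta_i)-\prod(1-\delta_i)]$. Hence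
\[
D_\kappa\le\kappa^2\Bigl[\kappa\sum_i\delta_i+(1-\kappa)\,\tfrac12\Bigl(\prod_i(1+\delta_i)-\prod_i(1-\delta_i)\Bigr)\Bigr].
\]
For $j=2$ both terms in the convex combination equal $\delta_1+\delta_2$. If $\delta_i=\delta\in[0,1]$, the first is $j\delta\le2^{j-1}\delta$ and the second is $\sum_{i\ \mathrm{odd}}\binom ji\delta^i\le2^{j-1}\delta$.
\end{proof}

\subsection{Observations with hidden levels}\label{sec:obs}

Let $\ell(k)=\max(k,\iota k)$ be the \emph{label} of $k$: $\ell(k)=|k|$ for $S=\{0\}$ and $\ell(k)=\max(k,1-k)$ for $S=\{0,1\}$. For $m\ge1$ the two values with label $m$ are $m$, to which we give the sign $+$, and $\iota m$, with the sign $-$. We prove $t\equiv0$ in two steps: the \emph{sign step} $t(m,\iota m)=0$, by second moments, and the \emph{label step} $t(k,k+1)=0$ on labels, by couplings.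

For the sign step we go down two levels at a time. The observer is told the labels on even levels; this makes the recursion close, since below a vertex of known label only the two values $m$ and $\iota m$ have to be compared. On odd levels the small labels are hidden, which is where Lemma~\ref{lem:mix} gains. Fix the threshold $h=2$ for $S=\{0\}$ and $h=3$ for $S=\{0,1\}$. For a vertex $v$ of $\mathbb{T}_d$ put $O_0(v)=X_v$. For $n\ge1$, the observation $O_n(v)$ consists of the following data for each child $u$ of $v$: the \emph{pattern} $\omega_u$, made of $\ell(X_u)$ if $\ell(X_u)\ge h$ (otherwise the symbol ``hidden'') and of the labels $\ell(X_z)$ of the children $z$ of $u$; and the observations $O_{n-1}(z)$ for these $z$. Let $\Lambda^n_k$ be the law of $O_n(v)$ given $X_v=k$; it has finite support. Put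
\[
V_n(m)=D(\Lambda^n_m,\Lambda^n_{\iota m})\qquad(m\ge1),
\]
so $V_0\equiv1$. In a recursion for $V_n$ we abbreviate $\delta_m=V_{n-1}(m)$, and for $S=\{0\}$ we put $\delta_0=0$.

\begin{lemma}\label{lem:obs}
Let $m\ge1$.
\begin{itemize}
\item[(i)] $t(m,\iota m)\le V_n(m)^{1/2}$ for all $n$.
\item[(ii)] Fix a child $u$ of $v$. The pattern $\omega_u$ has the same law given $X_v=m$ and given $X_v=\iota m$, and
\[
V_n(m)\le d\sum_\omega\mathbb{P}(\omega_u=\omega\mid X_v=m)\,D_m(\omega),
\]
where $D_m(\omega)$ is the divergence between the laws of $(O_{n-1}(z))_z$ given $\{\omega_u=\omega, X_v=m\}$ and given $\{\omega_u=\omega, X_v=\iota m\}$. The same holds if $\omega_u$ is replaced by the full pattern, in which $\ell(X_u)$ is always revealed.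
\end{itemize}
\end{lemma}

\begin{proof}
(i) By induction on $n$, the values at depth $2n$ below $v$ are a function of $O_n(v)$. So $t\le t_{2n}$ and Lemma~\ref{lem:D}(i) give the claim. (ii) Given $X_v$, the data seen through the $d$ children are independent and identically distributed, so Lemma~\ref{lem:prod} bounds $V_n(m)$ by $d$ times the divergence for one child. Reflecting the whole configuration by $\iota$ preserves $P$ and all labels, so the law of the pattern is the same for both signs, and Lemma~\ref{lem:D}(iv) applies. For the full pattern use Lemma~\ref{lem:D}(ii) first.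
\end{proof}

Given $X_u$ and the values $X_z$, the observations $O_{n-1}(z)$ are independent with laws $\Lambda^{n-1}_{X_z}$. So to bound $D_m(\omega)$ we only have to describe the conditional law of the signs of the $z$. A vertex $z$ with sign equal to that of $v$ contributes the pair $(\Lambda^{n-1}_k,\Lambda^{n-1}_{\iota k})$ with $k=\ell(X_z)$, whose divergence is $\delta_k$, and a vertex with a uniform sign contributes the midpoint of this pair.

\begin{example}\label{ex:pattern}
Let $S=\{0\}$, $d=2$, $X_v=1$, and consider the pattern in which $u$ is hidden and its children have moduli $(1,0)$. There are two explanations. Either $X_u=1$ and the first child is $+1$, with probability $W_1=P_{11}P_{11}P_{10}=a^2/s_1^3$; or $X_u=0$ and the first child is $\pm1$ with uniform sign, with probability $W_0=P_{10}\,2P_{01}P_{00}=2a/(s_1s_0^2)$. By \eqref{eq:fix}, $W_0/W_1=2(s_1/s_0)^2/a=2$. So $u$ has copied with conditional probability $\kappa=\frac13$, and as in Example~\ref{ex:two} the conditional divergence is $\delta_1/9$.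 The pattern has probability $3W_1$ and contributes $W_1\delta_1/3$ to the sum in Lemma~\ref{lem:obs}(ii). With $|X_u|$ revealed it would contribute $W_1\delta_1$. The odds are an exact integer because \eqref{eq:fix} cancels all dependence on $x$.
\end{example}

Once signs are forgotten, they need not be coupled.

\begin{lemma}\label{lem:labels}
Suppose $t(m,\iota m)=0$ for all $m$. Then $t(j,k)=t(\ell(j),\ell(k))$. Moreover, if $Y,Y'$ have laws $P_{j\cdot},P_{k\cdot}$ and $(N,N')$ is any coupling of the laws of $\ell(Y)$ and $\ell(Y')$, then $t(j,k)\le d\,\mathbb{E}\,t(N,N')$.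
\end{lemma}

\begin{proof}
The first claim is the triangle inequality. For the second, given $(N,N')$ choose $Y$ and $Y'$ independently from their conditional laws given their labels $N$ and $N'$. This is a coupling of the two rows with $t(Y,Y')=t(N,N')$; apply Lemma~\ref{lem:coupling}.
\end{proof}

\section{Boundary value $0$ for $2\le d\le7$}\label{sec:zero}

Let $S=\{0\}$ and $a=x_1$, $b=x_2$, $c=x_3$, so $s_0=1+2a$, $s_1=1+a+b$ and $s_2=a+b+c$.

\subsection{Locating $x$}

We use that $\frac{1+a+b}{1+2a}$ is decreasing in $a$ and increasing in $b$, and that $\frac{a+\beta}{1+2a}$ is increasing in $a$ if $\beta<\frac12$; the numerators of the $a$-derivatives are $-1-2b$ and $1-2\beta$.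

\begin{lemma}\label{lem:encl0}
For $3\le d\le7$ one has $a_-<a<a_+$ and $b\le b_+$, with the values in Table~\ref{tab:encl}.
\end{lemma}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|cc|cc|c}
$d$ & $\beta$ & $a_+$ & $\bigl(\frac{1+a_++\beta}{1+2a_+}\bigr)^d\le$ & $a_-$ & $\bigl(\frac{1+a_-}{1+2a_-}\bigr)^d\ge$ & $b_+$\\
\hline
3 & 0.0201 & 0.46 & 0.4582 & 0.44 & 0.4493 & 0.0177\\
4 & 0.01875 & 0.40 & 0.3860 & 0.37 & 0.3843 & 0.0027\\
5 & 0.006935 & 0.35 & 0.3241 & 0.32 & 0.3377 & $4.5\cdot10^{-4}$\\
6 & 0.002566 & 0.31 & 0.2830 & 0.28 & 0.3051 & $5.5\cdot10^{-5}$\\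
7 & 0.0009494 & 0.28 & 0.2517 & 0.25 & 0.2790 & $6.3\cdot10^{-6}$
\end{tabular}
\caption{Bounds $a_-<x_1<a_+$ and $x_2\le b_+$ for $S=\{0\}$. The column $\beta$ is the preliminary upper bound on $x_2$ used in the test for $a_+$.}\label{tab:encl}
\end{table}

\begin{proof}
To start we need some bound on $b$, and we get it from the finite recursion. We claim that for $n\ge2$
\[
(2/3)^d\le x_1^{(n)}\le0.7,\qquad x_2^{(n)}\le0.37^d .
\]
For $n=2$ the values are $(2/3)^d$ and $3^{-d}$. Suppose the claim holds for $n$. By \eqref{eq:rec}, $x_3^{(n)}\le x_2^{(n)}$ and $2\cdot0.37^d\le0.1014$, we get $x_2^{(n+1)}\le\bigl(\frac{0.7+0.1014}{2.4}\bigr)^d\le0.334^d$ and $x_1^{(n+1)}\ge(\frac{1.7}{2.4})^d\ge(\frac23)^d$. Finally,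
\[
x_1^{(n+1)}\le\Bigl(\frac{1+(2/3)^d+0.37^d}{1+2(2/3)^d}\Bigr)^d\le0.606,\ 0.579,\ 0.596,\ 0.638,\ 0.692\qquad(d=3,\dots,7).
\]
In the limit, $b\le0.37^d$. Now let $b\le\beta<\frac14$. Equation \eqref{eq:fix} and monotonicity give three rules.
\begin{itemize}
\item[(U)] If $\bigl(\frac{1+y+\beta}{1+2y}\bigr)^d<y$, then $a<y$; for $a\ge y$ would give $a=\bigl(\frac{1+a+b}{1+2a}\bigr)^d\le\bigl(\frac{1+y+\beta}{1+2y}\bigr)^d<y$.
\item[(L)] If $\bigl(\frac{1+y}{1+2y}\bigr)^d>y$, then $a>y$; for $a\le y$ would give $a\ge\bigl(\frac{1+a}{1+2a}\bigr)^d\ge\bigl(\frac{1+y}{1+2y}\bigr)^d>y$.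
\item[(B)] If $a\le y$, then $b\le\bigl(\frac{y+2\beta}{1+2y}\bigr)^d$, since $c\le b$.
\end{itemize}
For $4\le d\le7$ the value $\beta$ in Table~\ref{tab:encl} is $0.37^d$ rounded up. For $d=3$ start from $b\le0.0507$. Rule (U) gives $a<0.48$, as $(\frac{1.5307}{1.96})^3\le0.4764$; rule (B) gives $b\le(\frac{0.5814}{1.96})^3\le0.0262$ and then $b\le(\frac{0.5324}{1.96})^3\le0.0201$, the value $\beta$ in the table. The tests for $a_+$ and $a_-$ are in the table. Rule (B) with $y=a_+$ then gives $b\le(\frac{0.5002}{1.92})^3\le0.0177$ for $d=3$; $b\le(\frac{0.4375}{1.8})^4\le0.0035$ and then $b\le(\frac{0.407}{1.8})^4\le0.0027$ for $d=4$; and $b\le(\frac{0.36387}{1.7})^5$, $(\frac{0.315132}{1.62})^6$, $(\frac{0.281899}{1.56})^7$ for $d=5,6,7$, which are at most the listed $b_+$.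
\end{proof}

For $3\le d\le7$ let $\sigma,p_{11},p_{12}$ be the upper roundings of $\frac{b_+}{a_-}$, $\frac{a_+}{1+a_+}$, $\frac{b_+}{1+a_-}$ listed in Table~\ref{tab:ratios}. Then $P_{11}\le p_{11}$, $P_{12}\le p_{12}$, and \eqref{eq:far} holds with $k=1$ and $r=\sigma$.

For $d=2$ the sign step has a margin of three percent, and $b$ is too large for rule (L), which ignores it. Instead we use \eqref{eq:fix} at $k=1,2$ to express $b$ and $c$ through $a$; since $c$ is confined to a short interval, so is $a$.

\begin{lemma}\label{lem:encl2}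
For $d=2$ one has $0.598<a<0.601$, $0.1001<b<0.1061$ and $c\le0.0026$. Consequently
\[
P_{11}\le0.3534,\quad P_{12}\le0.0623,\quad P_{21}\le0.8573,\quad P_{22}\le0.1507,\quad P_{23}\le0.00373,
\]
and \eqref{eq:far} holds with $k=2$ and $r=0.026$.
\end{lemma}

\begin{proof}
We claim that $x_1^{(n)}\in[0.44,0.71]$ and $x_2^{(n)}\le0.14$ for $n\ge2$. For $n=2$ the values are $\frac49$ and $\frac19$. If the claim holds for $n$, log-concavity gives $x_3^{(n)}\le0.14^2/0.44\le0.0446$, and \eqref{eq:rec} gives $x_2^{(n+1)}\le(\frac{0.8946}{2.42})^2<0.137$, $x_1^{(n+1)}\le(\frac{1.58}{1.88})^2<0.707$ and $x_1^{(n+1)}\ge(\frac{1.71}{2.42})^2>0.49$. So $a\in[0.44,0.71]$, $b\le0.14$ and $c\le0.0446$. As $x_4\le c$,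
\begin{equation}\label{eq:citer}
c\le\Bigl(\frac{b+2c}{1+2a}\Bigr)^2,
\end{equation}
which gives in turn $c\le(\frac{0.2292}{1.88})^2\le0.0149$, $c\le(\frac{0.1698}{1.88})^2\le0.0082$ and $c\le(\frac{0.1564}{1.88})^2\le0.0070$.

By \eqref{eq:fix}, $b=G(a)$ and $c=H(a)$, where
\[
G(y)=(1+2y)\sqrt y-1-y,\qquad H(y)=(1+2y)\sqrt{G(y)}-G(y)-y .
\]
On $[0.44,0.71]$ we have $G'=3\sqrt y+\frac1{2\sqrt y}-1\ge3\sqrt{0.44}+\frac1{2\sqrt{0.71}}-1\ge1.58$. So $G$ is increasing, and $I=\{y\in[0.44,0.71]:0<G(y)\le0.14\}$ is an interval containing $a$. On $I$, with $g=\sqrt{G}\le0.3742$,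
\[
H'=2g-1+(1+2y-2g)\frac{G'}{2g}\ge-1+1.13\cdot2.11>0 .
\]
Now $G(0.598)\in(0.1001,0.1003)$ and $G(0.601)\in(0.1060,0.1061)$, so both points lie in $I$. Moreover $H(0.598)<2.196\cdot0.3168-0.1001-0.598<0<c$ and $H(0.601)>2.202\cdot0.3255-0.1061-0.601>0.0070\ge c$. This gives the bounds on $a$, and monotonicity of $G$ gives those on $b$. With them \eqref{eq:citer} yields $c\le(\frac{0.1201}{2.196})^2\le0.0030$, $c\le(\frac{0.1121}{2.196})^2\le0.00261$ and $c\le(\frac{0.11132}{2.196})^2\le0.0026$. Finally $P_{11}\le\frac{0.601}{1.7011}$, $P_{12}\le\frac{0.1061}{1.7041}$, $P_{21}\le\frac{0.601}{0.7011}$, $P_{22}\le\frac{0.1061}{0.7041}$, $P_{23}\le\frac{0.0026}{0.6981}$ and $\frac cb\le\frac{0.0026}{0.1001}$.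
\end{proof}

\subsection{The sign step}

We apply Lemma~\ref{lem:obs} with $h=2$: the modulus of $u$ is hidden when it is $0$ or $1$. Let $M=(P_{ij})_{i,j\ge1}$. A child $z$ of $u$ with $X_z=0$ contributes the law $\Lambda_0^{n-1}$ for both signs of $v$, in agreement with $\delta_0=0$.

\medskip\noindent\emph{The rows $m\ge2$.} If $X_v=m$, then $X_u\ge1$, the pattern determines $X_u$, and all nonzero children of $u$ are positive. For $X_v=-m$ the picture is reflected. Lemma~\ref{lem:prod} gives $D_m(\omega)\le\sum_z\delta_{|X_z|}$, and averaging gives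
\begin{equation}\label{eq:signm}
V_n(m)\le d^2(M^2V_{n-1})(m)\qquad(m\ge2).
\end{equation}

\noindent\emph{The row $m=1$.} If $X_v=1$, then $X_u\in\{0,1,2\}$. There are three kinds of patterns.

\emph{Case 1: $|X_u|=2$ is revealed.} All children of $u$ are positive, and these patterns contribute at most $P_{12}\,d\,(P_{21}\delta_1+P_{22}\delta_2+P_{23}\delta_3)$ to the sum in Lemma~\ref{lem:obs}(ii).

\emph{Case 2: $u$ is hidden and some child has modulus $2$.} Then $X_u=1$, the nonzero children are positive, and $D_1(\omega)\le N_1\delta_1+N_2\delta_2$, where $N_i$ is the number of children with modulus $i$. Given $X_u=1$ we have $\mathbb{E}N_2=dP_{12}$ and $\mathbb{E}[N_11_{\{N_2\ge1\}}]\le\mathbb{E}[N_1N_2]=d(d-1)P_{11}P_{12}$. The contribution is at most $P_{11}\bigl(dP_{12}\delta_2+d(d-1)P_{11}P_{12}\delta_1\bigr)$.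

\emph{Case 3: $u$ is hidden and all children have modulus at most $1$.} This is the main case, and Example~\ref{ex:pattern} is an instance of it. Let $j$ of the moduli equal $1$. If $j=0$, both conditional laws are $(\Lambda^{n-1}_0)^{\otimes d}$ and $D_1(\omega)=0$. Let $j\ge1$. The probabilities of the pattern together with $X_u=0$ and with $X_u=1$ are
\[
W_0=P_{10}\,P_{00}^{d-j}(2P_{01})^j,\qquad W_1=P_{11}\,P_{10}^{d-j}P_{11}^j .
\]
Since $P_{10}/P_{11}=1/a$ and $P_{00}/P_{10}=P_{01}/P_{11}=s_1/s_0$, equation \eqref{eq:fix} gives $W_0/W_1=\frac1a(\frac{s_1}{s_0})^d\,2^j=2^j$. So $|X_u|=1$ has conditional probability $\kappa=1/(1+2^j)$. If $|X_u|=1$, the $j$ nonzero children have the sign of $v$; if $X_u=0$, their signs are independent and uniform. The children with value $0$ give a common independent factor, which does not change $D$ by Lemma~\ref{lem:D}(iv). Lemma~\ref{lem:mix} gives $D_1(\omega)\le\kappa^22^{j-1}\delta_1$. The pattern has probability $W_1/\kappa$, so it contributes at most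
\[
W_1\,\frac{2^{j-1}}{1+2^j}\,\delta_1\le\eta_dW_1\delta_1,\qquad\eta_2=\tfrac25,\qquad\eta_d=\tfrac12\quad(d\ge3),
\]
where for $d=2$ only $j=1,2$ occur, with factors $\frac13$ and $\frac25$. The weights $W_1$ of all patterns sum to at most $P_{11}$, so Case 3 contributes at most $\eta_dP_{11}\delta_1$. Altogether,
\begin{equation}\label{eq:sign1}
V_n(1)\le d\eta_dP_{11}\delta_1+d^2P_{12}(P_{21}\delta_1+P_{22}\delta_2+P_{23}\delta_3)+d^2P_{11}P_{12}\delta_2+d^2(d-1)P_{11}^2P_{12}\delta_1 .
\end{equation}
Had we revealed $|X_u|$, the leading term would be $(dP_{11})^2\delta_1$. Hiding it has replaced this by at most $\frac12dP_{11}\delta_1$, and all other terms carry the small factor $P_{12}$.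

\medskip\noindent\emph{Weights.} Take $w_m=\gamma^{m-1}$ for $m\ge1$, with $\gamma=2d$ for $d\ge3$ and $\gamma=3$ for $d=2$. Let $R$ bound the right side of \eqref{eq:sign1} at $\delta=w$. Let $\lambda_1\ge d(P_{11}+\gamma P_{12})=d(Mw)(1)$, and let $\lambda_2$ satisfy $d(Mw)(m)\le\lambda_2w_m$ for $m\ge2$. Then $dMw\le\max(\lambda_1,\lambda_2)\,w$, so $d^2(M^2w)(m)\le\max(\lambda_1,\lambda_2)\lambda_2w_m$ for $m\ge2$. The number $\lambda_1$ may exceed $1$, but in the rows $m\geq2$ it is always paired with $\lambda_2$. By Lemma~\ref{lem:weights}(i), $V_n\to0$ if $R$, $\lambda_1\lambda_2$ and $\lambda_2$ are less than $1$.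

For $d\ge3$, \eqref{eq:far} gives $P_{mm}\le\sigma$ and $P_{m,m+1}\le\sigma^2$ for $m\ge2$, so we may take upper bounds for
\begin{align*}
R&=\tfrac d2p_{11}+d^2p_{12}(1+\gamma\sigma+\gamma^2\sigma^2)+d^2\gamma p_{11}p_{12}+d^2(d-1)p_{11}^2p_{12},\\
\lambda_1&=d(p_{11}+\gamma p_{12}),\qquad\lambda_2=d(\gamma^{-1}+\sigma+\gamma\sigma^2).
\end{align*}
They are listed in Table~\ref{tab:ratios}. For instance, the four terms of $R$ are at most $0.4727$, $0.1440$, $0.2093$, $0.0220$ for $d=3$, and at most $0.7658$, $0.0003$, $0.0008$, $0.0001$ for $d=7$.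

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc|cccc|cc}
$d$ & $\sigma$ & $p_{11}$ & $p_{12}$ & $R$ & $\lambda_2$ & $\lambda_1$ & $\lambda_1\lambda_2$ & $E_0$ & $E_1$\\
\hline
3 & 0.0403 & 0.3151 & 0.0123 & 0.849 & 0.651 & 1.167 & 0.760 & 0.715 & 0.656\\
4 & 0.0073 & 0.2858 & 0.00198 & 0.687 & 0.532 & 1.207 & 0.643 & 0.700 & 0.532\\
5 & 0.00141 & 0.2593 & $3.41\cdot10^{-4}$ & 0.683 & 0.508 & 1.314 & 0.668 & 0.781 & 0.508\\
6 & $2\cdot10^{-4}$ & 0.2367 & $4.3\cdot10^{-5}$ & 0.718 & 0.502 & 1.425 & 0.716 & 0.881 & 0.502\\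
7 & $2.6\cdot10^{-5}$ & 0.2188 & $5.1\cdot10^{-6}$ & 0.768 & 0.501 & 1.533 & 0.769 & 0.983 & 0.501
\end{tabular}
\caption{Upper bounds for $S=\{0\}$ and $\gamma=2d$. The sign step needs $R,\lambda_2,\lambda_1\lambda_2<1$, and the modulus step needs $E_0,E_1<1$.}\label{tab:ratios}
\end{table}

For $d=2$ and $w=(1,3,9,\dots)$, Lemma~\ref{lem:encl2} gives $P_{21}+3P_{22}+9P_{23}\le0.8573+0.4521+0.0336=1.343$. Hence we may take
\begin{align*}
R&\le0.2828+4\cdot0.0623\cdot1.343+4\cdot0.3534\cdot0.0623\cdot3+4\cdot0.3534^2\cdot0.0623\le0.914,\\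
\lambda_2&\le\max\bigl\{\tfrac23\cdot1.343,\ 2(\tfrac13+0.026+3\cdot0.026^2)\bigr\}\le0.896,\\
\lambda_1&\le2(0.3534+3\cdot0.0623)\le1.081,\qquad\lambda_1\lambda_2\le0.969,
\end{align*}
where the two entries in $\lambda_2$ are the rows $m=2$ and $m\ge3$. In all cases $V_n(m)\to0$, and Lemma~\ref{lem:obs}(i) gives $t(m,-m)=0$ for all $m$.

\subsection{The modulus step}

By Lemma~\ref{lem:labels} it now suffices to show $t(k,k+1)=0$ for $k\ge0$. For $k\ge1$ inequality \eqref{eq:first} involves only indices $j\ge0$, and we keep it. The obstruction of Section~\ref{sec:obstruction} was in row $0$, and there we couple moduli. A step from $0$ and a step from $1$ have moduli with laws $(P_{00},2P_{01},0)$ and $(P_{10},P_{11},P_{12})$ on $\{0,1,2\}$. Since $b\le a$, we have $s_1\le s_0$ and $P_{10}\ge P_{00}$. Put the masses $P_{00}$, $P_{11}$, $P_{10}-P_{00}$, $P_{12}$ on the pairs $(0,0)$, $(1,1)$, $(1,0)$, $(1,2)$. The second marginal is correct, and so is the first, because $P_{11}+(P_{10}-P_{00})+P_{12}=1-P_{00}=2P_{01}$. Lemma~\ref{lem:labels}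 gives
\begin{equation}\label{eq:mod0}
t(0,1)\le d\bigl[(P_{10}-P_{00})\,t(0,1)+P_{12}\,t(1,2)\bigr],\qquad P_{10}-P_{00}=\frac{a-b}{(1+2a)(1+a+b)}\le\psi(a),
\end{equation}
where $\psi(y)=\frac y{(1+2y)(1+y)}$ is increasing on $(0,1/\sqrt2)$, the numerator of $\psi'$ being $1-2y^2$.

Apply Lemma~\ref{lem:weights}(ii) to $\tau_k=t(k,k+1)$, $k\ge0$, with $w_k=\gamma^k$ and $\gamma$ as in the sign step. For $d\ge3$ the ratio $(Aw)_k/w_k$ is at most $E_0=d\psi(a_+)+d\gamma p_{12}$ for $k=0$, and by \eqref{eq:geo} at most $E_1=d(\gamma^{-1}+\sigma+\sigma^2+\gamma\sigma^2)$ for $k\ge1$. Table~\ref{tab:ratios} shows $E_0,E_1<1$; the tightest entry is $E_0=7\cdot\frac{0.28}{1.56\cdot1.28}+7\cdot14\cdot5.1\cdot10^{-6}<0.983$ for $d=7$. For $d=2$ and $\gamma=3$ the ratios are bounded as follows.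
\begin{itemize}
\item $k=0$: $2\bigl[\frac{0.601-0.1001}{2.196\cdot1.6981}+3\cdot0.0623\bigr]\le0.65$.
\item $k=1$: $C_{10}=\frac1{s_1}\le\frac1{1.6981}\le0.589$, $C_{11}\le1-P_{21}=\frac{b+c}{a+b+c}\le\frac{0.1087}{0.7067}\le0.154$ and $C_{12}=P_{23}$, so the ratio is at most $2\bigl[\frac{0.589}3+0.154+3\cdot0.00373\bigr]\le0.73$.
\item $k\ge2$: by \eqref{eq:geo}, $2\bigl[\frac13+0.026+4\cdot0.026^2\bigr]\le0.73$.
\end{itemize}
Hence $t\equiv0$. Lemma~\ref{lem:tail} shows that $\mu_d^0$ and $\tilde\mu_d^0$ are extremal, and (F4) gives the last claim. This proves Theorem~\ref{thm:main}(b).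

\begin{remark}
The hypothesis $d\le7$ was used for the existence of the limit and in the two tables. The main term of $E_0$ has a simple meaning. Dropping $x_2$ from \eqref{eq:rec} leaves the recursion $y\mapsto\Phi(y)=\bigl(\frac{1+y}{1+2y}\bigr)^d$ for $x_1$, and $\Phi'(y)=-d\,\Phi(y)/((1+y)(1+2y))$. At a fixed point of $\Phi$ this equals $-d\psi(y)$. So the condition on the main term of $E_0$ is the stability condition for the fixed point of the truncated recursion.
\end{remark}

\section{Boundary values $\{0,1\}$ for $d=2$}\label{sec:two}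

Let $S=\{0,1\}$ and $d=2$, with the notation of Section~\ref{sec:first}: $x_1=1$, $s_1=2+x_2$, $x_m=(s_m/s_1)^2$, $q=x_2/s_1$. We use the two steps of Section~\ref{sec:obs}. The values with label $m\ge1$ are $m$ (sign $+$) and $1-m$ (sign $-$). From label $1$ the chain goes to each of the two values with label $1$ with probability $1/s_1$, and to the value with label $2$ and the same sign with probability $q$. From label $m\ge2$ it keeps its sign and goes to label $m'$ with probability $P_{mm'}$. So the sign is refreshed exactly in the steps from label $1$ to label $1$. A vertex with label $1$ copies its sign only to children with label $2$, and this is why the threshold $h=3$ hides labels $1$ and $2$.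

\subsection{Locating $x$}

\begin{lemma}\label{lem:encl01}
One has $0.334\le x_2\le0.342$, $0.0213\le x_3\le0.0253$ and $x_4\le2\cdot10^{-4}$. Consequently
\begin{gather*}
q\le0.1461,\qquad0.731\le P_{21}\le0.74,\qquad P_{22}\le0.251,\qquad P_{23}\le0.019,\\
P_{32}\le0.942,\qquad P_{33}\le0.071,\qquad P_{34}\le6\cdot10^{-4},
\end{gather*}
and \eqref{eq:far} holds with $k=3$ and $r=0.01$.
\end{lemma}

\begin{proof}
We use the monotonicity noted in Section~\ref{sec:x2}. For all $n$, $x_2^{(n)}\le0.36$ and $x_3^{(n)}\le0.033$: both are $0$ for $n=0$, and \eqref{eq:rec} with $x_4^{(n)}\le x_3^{(n)}$ gives $x_2^{(n+1)}\le(\frac{1.393}{2.36})^2<0.36$ and $x_3^{(n+1)}\le(\frac{0.426}{2.36})^2<0.033$. The bounds pass to the limit.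

For the lower bounds use $x_2=\bigl(\frac{1+x_2+x_3}{2+x_2}\bigr)^2$ and $x_3\ge\bigl(\frac{x_2+x_3}{2+x_2}\bigr)^2$. In turn, $x_2\ge\frac14$; $x_2\ge(\frac{1.25}{2.25})^2\ge0.3086$; $x_2\ge(\frac{1.3086}{2.3086})^2\ge0.3213$ and $x_3\ge(\frac{0.3086}{2.3086})^2\ge0.0178$; $x_3\ge(\frac{0.3391}{2.3213})^2\ge0.0213$; $x_2\ge(\frac{1.3426}{2.3213})^2\ge0.334$.

For the upper bounds use also $x_3=\bigl(\frac{x_2+x_3+x_4}{2+x_2}\bigr)^2$ and $x_4\le x_3^2/x_2\le x_3^2/0.334$. In turn, $x_2\le(\frac{1.393}{2.36})^2\le0.3485$; $x_4\le0.0034$ and $x_3\le(\frac{0.3849}{2.3485})^2\le0.0269$; $x_2\le(\frac{1.3754}{2.3485})^2\le0.3430$; $x_4\le0.0023$ and $x_3\le(\frac{0.3722}{2.343})^2\le0.0253$; $x_2\le(\frac{1.3683}{2.343})^2\le0.342$. Then $x_4\le0.002$, and $x_5\le x_4$ gives $x_4\le\bigl(\frac{0.0253+0.004}{2.334}\bigr)^2\le2\cdot10^{-4}$.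

Finally $q\le\frac{0.342}{2.342}$, $\frac1{1.3673}\le P_{21}\le\frac1{1.3553}$, $P_{22}\le\frac{0.342}{1.3633}$, $P_{23}\le\frac{0.0253}{1.3593}$, $P_{32}\le\frac{0.342}{0.3633}$, $P_{33}\le\frac{0.0253}{0.3593}$, $P_{34}\le\frac{0.0002}{0.334}$ and $\frac{x_4}{x_3}\le\frac{0.0002}{0.0213}$.
\end{proof}

\subsection{The sign step}

Let $M$ be the matrix of the steps that copy the sign, indexed by labels: $M(m,m')=P_{mm'}$ for $m\ge2$, $M(1,2)=q$, and $M(1,m')=0$ for $m'\ne2$.

\medskip\noindent\emph{The rows $m\ge2$.} Use the full pattern in Lemma~\ref{lem:obs}(ii). The child $u$ has the sign of $v$. If $u$ has label $1$, its children with label $1$ have independent uniform signs and contribute the same law for both signs of $v$. Every other child of $u$ has the sign of $v$. Lemma~\ref{lem:prod} gives $V_n(m)\le4(M^2V_{n-1})(m)$.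

\medskip\noindent\emph{The row $m=1$.} The child $u$ has label $1$ and a uniform sign, with probability $2/s_1$, or label $2$ and the sign of $v$, with probability $q$. It is always hidden. Let $(k_1,k_2)$ be the labels of its two children.

Suppose first that $k_1,k_2\in\{1,2\}$, and that $j$ of them equal $2$. The probabilities $W_1,W_2$ of the pattern together with $\ell(X_u)=1$ and with $\ell(X_u)=2$ satisfy
\[
\frac{W_1}{W_2}=\frac{(2/s_1)\,(2/s_1)^{2-j}(x_2/s_1)^j}{(x_2/s_1)\,(1/s_2)^{2-j}(x_2/s_2)^j}=\frac{2^{3-j}}{x_2}\Bigl(\frac{s_2}{s_1}\Bigr)^2=2^{3-j}.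
\]
So $\ell(X_u)=2$ has conditional probability $\kappa=\frac19,\frac15,\frac13$ for $j=0,1,2$, and then both children have the sign of $v$. Let $\ell(X_u)=1$. The sign of $u$ is uniform given the pattern. For $j\le1$ the two children have independent uniform signs, since at most one of them copies $u$; Lemma~\ref{lem:mix} gives $D_1(\omega)\le\kappa^2(\delta_{k_1}+\delta_{k_2})$. For $j=2$ both children copy $u$, so their signs are not independent and Lemma~\ref{lem:mix} does not apply. Their law still does not depend on the sign of $v$, so Lemma~\ref{lem:D}(iii) and Lemma~\ref{lem:prod} give $D_1(\omega)\le2\kappa\delta_2$. A pattern has probability $W_2/\kappa$, with $W_2=qP_{2k_1}P_{2k_2}$. The contributions are therefore at most $q\cdot\frac29P_{21}^2\delta_1$ for $j=0$, $q\cdot\frac25P_{21}P_{22}(\delta_1+\delta_2)$ for the two patterns with $j=1$, and $q\cdot2P_{22}^2\delta_2$ for $j=2$.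

If some $k_i$ equals $3$, then $\ell(X_u)=2$ and $D_1(\omega)\le\delta_{k_1}+\delta_{k_2}$. The term $\delta_{k_1}$ counts if $k_1=3$, or if $k_1\le2$ and $k_2=3$, so these patterns contribute at most $2q\,[P_{23}\delta_3+P_{23}(P_{21}\delta_1+P_{22}\delta_2)]$. Altogether,
\[
V_n(1)\le2q\Bigl\{\tfrac29P_{21}^2\delta_1+\tfrac25P_{21}P_{22}(\delta_1+\delta_2)+2P_{22}^2\delta_2+2P_{23}\delta_3+2P_{23}(P_{21}\delta_1+P_{22}\delta_2)\Bigr\}.
\]

\noindent\emph{Weights.} Take $w_1=1$, $w_2=8$ and $w_m=17\cdot3^{m-3}$ for $m\ge3$. The factor $2q$ leaves much room in row $1$, so $w_2$ can be large, which relieves row $2$. We check each row with $\theta=0.91$, using Lemma~\ref{lem:encl01}.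
\begin{itemize}
\item $m=1$: $0.2922\,\{0.122+0.669+1.009+0.646+0.105\}\le0.75$.
\item $m=2$: the entries of $M^2$ are $M^2(2,1)=P_{22}P_{21}$, $M^2(2,2)=P_{21}q+P_{22}^2+P_{23}P_{32}$, $M^2(2,3)=P_{23}(P_{22}+P_{33})$ and $M^2(2,4)=P_{23}P_{34}$. Multiplied by $4$ they are at most $0.743$, $0.757$, $0.0245$, $5\cdot10^{-5}$. So $4(M^2w)(2)\le0.743+6.056+0.417+0.003<7.22<0.91\cdot8$.
\item $m=3$: $M^2(3,1)=P_{32}P_{21}$, $M^2(3,2)=P_{32}(P_{22}+P_{33})$ and $M^2(3,3)\le P_{32}P_{23}+P_{33}^2+P_{34}$ give the terms $4\cdot0.942\cdot0.74\le2.79$, $32\cdot0.942\cdot0.322\le9.71$ and $68\,(0.942\cdot0.019+0.071^2+0.0006)\le1.61$. Further, $M^2(3,4)=P_{34}(P_{33}+P_{44})\le5\cdot10^{-5}$ and $M^2(3,5)=P_{34}P_{45}\le6\cdot10^{-8}$ give at most $204\cdot5\cdot10^{-5}+612\cdot6\cdot10^{-8}\le0.02$. The total is at most $14.13<0.91\cdot17$.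
\item $m\ge4$: $2(Mw)(3)\le2(0.942\cdot\frac8{17}+0.071+0.0018)\,w_3\le1.04\,w_3$, and by \eqref{eq:far} $2(Mw)(k)\le2(\frac13+r+3r^2)\,w_k\le0.69\,w_k$ for $k\ge4$. As $M(m,k)=0$ for $k<3$, we get $4(M^2w)(m)\le1.04\cdot0.69\,w_m\le0.72\,w_m$.
\end{itemize}
By Lemma~\ref{lem:weights}(i), $V_n(m)\le0.91^nw_m\to0$, so $t(m,1-m)=0$ for all $m\ge1$.

\subsection{The label step}

It remains to show $t(k,k+1)=0$ for $k\ge1$. For $k\ge2$ inequality \eqref{eq:first} involves only indices $j\ge1$. For $k=1$ we couple labels. A step from $1$ and a step from $2$ have labels $N,N'$ with laws $(2/s_1,q,0)$ and $(P_{21},P_{22},P_{23})$ on $\{1,2,3\}$. Here $\mathbb{P}(N'>1)-\mathbb{P}(N>1)=\frac2{s_1}-P_{21}\ge0$, because $2s_2\ge2+x_2=s_1$, and $\mathbb{P}(N'>2)-\mathbb{P}(N>2)=P_{23}$. The monotone coupling, as in the derivation of \eqref{eq:first}, and Lemma~\ref{lem:labels} give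
\[
t(1,2)\le2\bigl[(\tfrac2{s_1}-P_{21})\,t(1,2)+P_{23}\,t(2,3)\bigr].
\]
Apply Lemma~\ref{lem:weights}(ii) to $\tau_k=t(k,k+1)$, $k\ge1$, with $w_k=3^{k-1}$. The ratios $(Aw)_k/w_k$ are bounded as follows.
\begin{itemize}
\item $k=1$: $\frac2{s_1}-P_{21}\le\frac2{2.334}-0.731\le0.126$, so the ratio is at most $2[0.126+3\cdot0.019]\le0.37$.
\item $k=2$: $C_{21}=P_{21}$, $C_{22}\le1-P_{32}=\frac{x_3+x_4}{s_3}\le\frac{0.0255}{0.334}$ and $C_{23}=P_{34}$, so the ratio is at most $2\bigl[\frac{0.74}3+\frac{0.0255}{0.334}+0.0018\bigr]\le0.65$.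
\item $k\ge3$: by \eqref{eq:geo}, $2\bigl[\frac13+r+4r^2\bigr]\le0.69$.
\end{itemize}
Hence $t\equiv0$, and Lemma~\ref{lem:tail} proves Theorem~\ref{thm:main}(a) for $d=2$. Together with Sections~\ref{sec:first} and~\ref{sec:zero}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{BKRS}
Nathaniel Butler, Kesav Krishnan, Gourab Ray, Yinon Spinka,
\emph{On the local convergence of integer-valued Lipschitz functions on regular trees},
arXiv:2410.05542 (2024).

\end{thebibliography}
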